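\title{The group algebra of the free group is not ideally amenable}

\begin{abstract}
A Banach algebra is ideally amenable if every continuous derivation from it into the dual of a closed two-sided ideal is inner. We show that $\ell^1(F_2)$ is not ideally amenable: there is a non-inner derivation into the dual of the kernel of $\ell^1(F_2)\to\ell^1(\mathbb Z/2)$, an ideal of codimension two. Ideals of codimension at most one in the group algebra of a discrete group never give such a derivation. The example is built by hand from a quasimorphism that is close to a homomorphism on every centralizer of a nontrivial element, but not on the whole group. We then describe the derivations into the dual of the kernel of $\ell^1(G)\to\ell^1(G/N)$ in terms of second bounded cohomology, determine for free groups the normal subgroups $N$ for which they are all inner, and show that for a free or word-hyperbolic group $G$ the algebra $\ell^1(G)$ is ideally amenable if and only if $G$ is amenable.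
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal A$ be a complex Banach algebra and $X$ a Banach $\mathcal A$-bimodule. A \emph{derivation} $D:\mathcal A\to X$ is a continuous linear map with $D(ab)=a\,D(b)+D(a)\,b$ for all $a,b\in\mathcal A$. Each $x\in X$ gives the \emph{inner} derivation $\operatorname{ad}_x(a)=ax-xa$, and $H^1(\mathcal A,X)$ denotes the space of derivations modulo the inner ones. The dual space $X^*$ is a Banach $\mathcal A$-bimodule under
\[
\langle x,a\xi\rangle=\langle xa,\xi\rangle,\qquad \langle x,\xi a\rangle=\langle ax,\xi\rangle\qquad(a\in\mathcal A,\ x\in X,\ \xi\in X^*).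
\]
The algebra $\mathcal A$ is \emph{amenable} if $H^1(\mathcal A,X^*)=0$ for every Banach bimodule $X$, and \emph{weakly amenable} if $H^1(\mathcal A,\mathcal A^*)=0$. A closed two-sided ideal $I$ is a Banach bimodule under multiplication. The algebra is \emph{$I$-weakly amenable} if $H^1(\mathcal A,I^*)=0$, and \emph{ideally amenable} if this holds for every closed two-sided ideal $I$. Thus
\[
\text{amenable}\ \Longrightarrow\ \text{ideally amenable}\ \Longrightarrow\ \text{weakly amenable},
\]
the second implication being the case $I=\mathcal A$.

For group algebras the two ends of this chain are far apart. As recalled in \cite{GY}, for a locally compact group $G$ the algebra $L^1(G)$ is always weakly amenable, and it is amenable if and only if the group $G$ is amenable. For a discrete group, $L^1(G)$ is the space $\ell^1(G)$ of absolutely summable complex functions on $G$, with the convolution product determined by $\delta_g\delta_h=\delta_{gh}$ on point masses. The free group $F_2$ on two generators is the basic example of a non-amenable group, so it is the natural place to test the middle property. The question,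 which comes from \cite{GY}, is:
\begin{quote}
\emph{Is $\ell^1(F_2)$ ideally amenable?}
\end{quote}

It is a question about lifting. Restriction of functionals is a bimodule map $R:\mathcal A^*\to I^*$, and it is onto by the Hahn--Banach theorem. An inner derivation $\operatorname{ad}_{R\xi}$ lifts to $\operatorname{ad}_\xi$. Conversely, if $\mathcal A$ is weakly amenable and $D=R\circ\tilde D$ for a derivation $\tilde D:\mathcal A\to\mathcal A^*$, then $\tilde D=\operatorname{ad}_\xi$ for some $\xi$ and $D=\operatorname{ad}_{R\xi}$. So $\ell^1(G)$ is $I$-weakly amenable exactly when every derivation into $I^*$ lifts to a derivation into $\ell^1(G)^*$. When $I$ has small finite codimension, $I^*$ differs from $\ell^1(G)^*$ by a few dimensions only, and one might guess that lifting is then always possible. In codimension one this guess is right for every group. In codimension two it is already wrong for $F_2$.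

For a normal subgroup $N$ of a discrete group $G$ let
\[
I_N=\ker\big(\ell^1(G)\to\ell^1(G/N)\big),
\]
where the map is the contractive, surjective algebra homomorphism with $\delta_g\mapsto\delta_{gN}$. Then $I_N$ is a closed two-sided ideal, and its codimension is the index of $N$ when this is finite. Dimensions are those of complex vector spaces.

\begin{theorem}\label{thm:F2}
Let $N$ be the subgroup of index $2$ in $F_2$ consisting of the elements of even word length. Then $H^1(\ell^1(F_2),I_N^*)\neq0$. Hence $\ell^1(F_2)$ is not ideally amenable.
\end{theorem}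

\begin{theorem}\label{thm:codim}
For every discrete group $G$ and every closed two-sided ideal $I$ of $\ell^1(G)$ of codimension at most $1$, we have $H^1(\ell^1(G),I^*)=0$.
\end{theorem}

So the codimension $2$ in Theorem~\ref{thm:F2} is the smallest possible. The even-length subgroup is not special among normal subgroups of a free group.

\begin{theorem}\label{thm:free}
Let $F$ be a free group of any rank at least $2$ and $N$ a normal subgroup of $F$. Then $H^1(\ell^1(F),I_N^*)=0$ if and only if $N=\{e\}$ or $N=F$. In all other cases $\dim H^1(\ell^1(F),I_N^*)\ge2^{\aleph_0}$, with equality if $F$ is countable.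
\end{theorem}

Theorem~\ref{thm:free} follows from a lower bound in terms of the second bounded cohomology $H^2_b(C,\mathbb C)$ of a group $C$, whose definition is recalled in Section~\ref{sec:cohomology}.

\begin{theorem}\label{thm:bound}
Let $\Gamma$ be a discrete group, $M$ a normal subgroup of $\Gamma$, $x\in\Gamma\setminus M$, and $C=\{k\in\Gamma: kxk^{-1}\in xM\}$. Suppose that the centralizer in $\Gamma$ of each element of $xM$ is amenable. Let $p:G\to\Gamma$ be a surjective homomorphism of discrete groups and $N=p^{-1}(M)$. Then
\[
\dim H^1(\ell^1(G),I_N^*)\ \ge\ \dim H^2_b(C,\mathbb C).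
\]
\end{theorem}

\begin{corollary}\label{cor:hyp}
If a discrete group $G$ has a quotient that is a nonabelian free group or, more generally, a non-elementary word-hyperbolic group, then $\ell^1(G)$ is not ideally amenable. In particular, if $G$ is free or word-hyperbolic, then $\ell^1(G)$ is ideally amenable if and only if $G$ is amenable.
\end{corollary}

Section~\ref{sec:crossed} translates derivations into bounded crossed homomorphisms for the conjugation action and proves Theorem~\ref{thm:codim}. Sections~\ref{sec:qm} and~\ref{sec:F2} prove Theorem~\ref{thm:F2} by an explicit construction that uses no cohomological machinery and contains the whole idea. Sections~\ref{sec:cohomology} and~\ref{sec:bound} recast each step of the construction as a statement about bounded cohomology and prove Theorem~\ref{thm:bound}, and Section~\ref{sec:apps} applies it. Only the hyperbolic case of Corollary~\ref{cor:hyp} relies on theorems from the research literature.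

\section{Derivations as crossed homomorphisms}\label{sec:crossed}

From now on all groups are discrete, $\mathcal A=\ell^1(G)$, and ideals are closed and two-sided. A \emph{$G$-module} is a Banach space $V$ on which $G$ acts by linear isometries. A \emph{crossed homomorphism} is a map $d:G\to V$ with
\begin{equation}\label{eq:crossed}
d(gh)=d(g)+g\cdot d(h)\qquad(g,h\in G).
\end{equation}
It is \emph{principal} if $d(g)=g\cdot\xi-\xi$ for some $\xi\in V$; such maps satisfy \eqref{eq:crossed} and are bounded. Let $H^1_b(G,V)$ be the space of bounded crossed homomorphisms modulo the principal ones. It is additive in $V$ and does not change under a bounded $G$-equivariant linear isomorphism. If $G$ acts on a set $Y$, it acts on the functions on $Y$ by $(g\cdot\xi)(y)=\xi(g^{-1}y)$, and $\ell^\infty(Y)$ is a $G$-module. \emph{On $G$, on $G/N$ and on their invariant subsets the action is always conjugation.}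

A derivation on $\ell^1(G)$ is determined by its values on point masses. Twisting these values by $\delta_{g^{-1}}$ replaces the two module actions by a single group action.

\begin{lemma}\label{lem:dict}
Let $I$ be an ideal of $\mathcal A=\ell^1(G)$. Then $I^*$ is a $G$-module under $g\cdot\xi=\delta_g\,\xi\,\delta_{g^{-1}}$. The map $D\mapsto d$, $d(g)=D(\delta_g)\,\delta_{g^{-1}}$, is a linear bijection from the derivations $\mathcal A\to I^*$ onto the bounded crossed homomorphisms $G\to I^*$, and inner derivations correspond to principal crossed homomorphisms. Hence $H^1(\mathcal A,I^*)\cong H^1_b(G,I^*)$.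
\end{lemma}

\begin{proof}
The unit $\delta_e$ acts as the identity on $I$ from both sides, hence on $I^*$. So $g\cdot\xi$ is a group action by contractions, and therefore by isometries. If $D$ is a derivation, then $\|d(g)\|\le\|D\|$ and
\[
d(gh)=\big(D(\delta_g)\delta_h+\delta_gD(\delta_h)\big)\delta_{h^{-1}}\delta_{g^{-1}}=d(g)+\delta_g\,d(h)\,\delta_{g^{-1}}.
\]
Conversely, let $d$ be bounded and satisfy \eqref{eq:crossed}. The series $D(f)=\sum_g f(g)\,d(g)\delta_g$ converges absolutely and defines a bounded linear map with
\[
D(\delta_g\delta_h)=d(g)\delta_{gh}+\delta_g\,d(h)\,\delta_{g^{-1}}\delta_{gh}=D(\delta_g)\delta_h+\delta_gD(\delta_h).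
\]
The Leibniz rule extends to $\mathcal A$ by bilinearity and continuity. The two constructions are inverse to each other, and $\operatorname{ad}_\xi(\delta_g)\delta_{g^{-1}}=g\cdot\xi-\xi$.
\end{proof}

We identify $\mathcal A^*$ with $\ell^\infty(G)$ through $\langle f,\xi\rangle=\sum_yf(y)\xi(y)$. The definition of the dual actions gives
\begin{equation}\label{eq:dualaction}
\langle f,g\cdot\xi\rangle=\langle\delta_{g^{-1}}f\delta_g,\xi\rangle ,
\end{equation}
and taking $f=\delta_y$ shows $(g\cdot\xi)(y)=\xi(g^{-1}yg)$. So the action of Lemma~\ref{lem:dict} on $\mathcal A^*$ is the one induced by conjugation. The restriction map $R$ has kernel $I^\perp=\{\xi:\xi|_I=0\}$, and $I^*=\ell^\infty(G)/I^\perp$ as $G$-modules. For $I=I_N$,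
\begin{equation}\label{eq:perp}
I_N^\perp=\{\xi\in\ell^\infty(G):\ \xi\text{ is constant on each coset of }N\}\cong\ell^\infty(G/N).
\end{equation}
Indeed, $\delta_g-\delta_h\in I_N$ when $gN=hN$, so each $\xi\in I_N^\perp$ is constant on cosets. Conversely, if $\xi$ is constant on cosets and $f\in I_N$, then $\langle f,\xi\rangle=\sum_{gN}\xi(g)\sum_{y\in gN}f(y)=0$.

The next lemma, for $Y=G$, is the weak amenability of $\ell^1(G)$.

\begin{lemma}\label{lem:sup}
For every $G$-set $Y$ we have $H^1_b(G,\ell^\infty(Y))=0$.
\end{lemma}

\begin{proof}
The real and imaginary parts of a bounded crossed homomorphism $d$ satisfy \eqref{eq:crossed}, so we may assume that $d$ takes real-valued functions as values. Put $\xi(y)=\sup_hd(h)(y)$, a bounded function. In the identity $d(gh)(y)=d(g)(y)+d(h)(g^{-1}y)$ take the supremum over $h$. Since $gh$ runs through $G$, this gives $\xi=d(g)+g\cdot\xi$, that is, $d(g)=g\cdot(-\xi)-(-\xi)$.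
\end{proof}

\begin{remark}\label{rem:amenable}
A \emph{mean} on a set $S$ is a linear functional $m$ on $\ell^\infty(S)$ with $m(1)=1=\|m\|$. A group $G$ is \emph{amenable} if it has a mean with $m(h\mapsto F(gh))=m(F)$ for all $g\in G$ and $F\in\ell^\infty(G)$. Abelian groups are amenable, and so is every group with an amenable subgroup of finite index. If $G$ is amenable, the mean can replace the supremum, and the argument then works in every $I^*$: define $\xi\in I^*$ by $\langle f,\xi\rangle=m(h\mapsto\langle f,d(h)\rangle)$. Invariance of $m$, \eqref{eq:crossed} and \eqref{eq:dualaction} give $\xi=d(g)+g\cdot\xi$, so $\ell^1(G)$ is ideally amenable. The supremum needs no hypothesis on $G$, but it needs points at which to evaluate, and elements of $\ell^\infty(G)/I^\perp$ cannot be evaluated at points.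
\end{remark}

A fixed point of the action restores evaluation in a quotient by one dimension.

\begin{lemma}\label{lem:fixed}
Let $Y$ be a $G$-set with a fixed point $y_0$, and let $\chi\in\ell^\infty(Y)$ be $G$-invariant with $\chi(y_0)=1$. Then $H^1_b(G,\ell^\infty(Y)/\mathbb C\chi)=0$.
\end{lemma}

\begin{proof}
The bounded map $\xi\mapsto(\xi-\xi(y_0)\chi)|_{Y\setminus\{y_0\}}$ from $\ell^\infty(Y)$ onto $\ell^\infty(Y\setminus\{y_0\})$ is equivariant, because $y_0$ is fixed and $\chi$ is invariant, and its kernel is $\mathbb C\chi$. It induces an isomorphism $\ell^\infty(Y)/\mathbb C\chi\cong\ell^\infty(Y\setminus\{y_0\})$, whose inverse is induced by extension by zero. Apply Lemma~\ref{lem:sup}.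
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:codim}]
If $I=\mathcal A$, apply Lemmas~\ref{lem:dict} and~\ref{lem:sup}. Let $I$ have codimension $1$. Then $\delta_e\notin I$, so $\mathcal A/I$ is a one-dimensional unital algebra, and $I$ is the kernel of a multiplicative functional $\chi$ with $\chi(\delta_e)=1$. It is continuous since $I$ is closed. Viewed as an element of $\ell^\infty(G)$, it satisfies $\chi(gh)=\chi(g)\chi(h)$ and $\chi(e)=1$, so $\chi(g^{-1}yg)=\chi(y)$. Since $I^\perp=\mathbb C\chi$ and $e$ is fixed by conjugation, Lemma~\ref{lem:fixed} gives $H^1_b(G,I^*)=0$.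
\end{proof}

\section{Quasimorphisms on free groups}\label{sec:qm}

A \emph{quasimorphism} on $G$ is a function $\varphi:G\to\mathbb C$ with finite \emph{defect}
\[
\sup_{g,h}|\varphi(gh)-\varphi(g)-\varphi(h)|.
\]
It is \emph{odd} if $\varphi(g^{-1})=-\varphi(g)$ for all $g$; then $\varphi(e)=0$. A homomorphism plus a bounded function is a quasimorphism. On an infinite cyclic group there are no other odd ones, and the distance to a homomorphism is controlled by the defect alone; this uniformity will matter.

\begin{lemma}\label{lem:cyclic}
Let $\varphi$ be an odd quasimorphism on $G$ of defect at most $\Delta$, and let $\langle r\rangle\le G$ be infinite cyclic. There is a homomorphism $\tau:\langle r\rangle\to\mathbb C$ with $|\varphi-\tau|\le\Delta$ on $\langle r\rangle$.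
\end{lemma}

\begin{proof}
For $n,m\ge1$, induction on $m$ gives $|\varphi(r^{nm})-m\varphi(r^n)|\le(m-1)\Delta$, hence
\begin{equation}\label{eq:homog}
\Big|\frac{\varphi(r^{nm})}{nm}-\frac{\varphi(r^n)}{n}\Big|\le\frac{\Delta}{n}.
\end{equation}
Using \eqref{eq:homog} also with $n$ and $m$ exchanged, we get $|\varphi(r^n)/n-\varphi(r^m)/m|\le\Delta/n+\Delta/m$. So $\varphi(r^n)/n$ converges to some $L$, and letting $m\to\infty$ in \eqref{eq:homog} gives $|\varphi(r^n)-nL|\le\Delta$ for $n\ge1$. Since $\varphi$ is odd, this holds for all $n\in\mathbb Z$. Put $\tau(r^n)=nL$.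
\end{proof}

On a nonabelian free group the situation is different. Let $F$ be free on a set $S$ with $|S|\ge2$. Each $g\in F$ has a unique expression $g=s_1^{n_1}\cdots s_k^{n_k}$ with $k\ge0$, $s_i\in S$, $s_i\ne s_{i+1}$ and $n_i\neq0$; we call it the \emph{normal form} and the factors $s_i^{n_i}$ the \emph{syllables} of $g$. For a bounded odd function $\lambda:\mathbb Z\to\mathbb C$ the \emph{Rolli quasimorphism} is
\[
\varphi_\lambda(g)=\sum_{i=1}^k\lambda(n_i).
\]
It is odd, since the syllables of $g^{-1}$ are the inverses of those of $g$.

\begin{lemma}\label{lem:rolli}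
\begin{enumerate}
\item[(a)] The defect of $\varphi_\lambda$ is at most $3\|\lambda\|_\infty$.
\item[(b)] If $\varphi_\lambda-\psi$ is bounded for some homomorphism $\psi:F\to\mathbb C$, then $\lambda=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $g=x_1\cdots x_k$ and $h=y_1\cdots y_l$ be normal forms, and let $j\ge0$ be maximal with $y_i=x_{k+1-i}^{-1}$ for $1\le i\le j$. Then $gh=x_1\cdots x_{k-j}\,y_{j+1}\cdots y_l$, and the $2j$ canceled syllables contribute $0$ to $\varphi_\lambda(g)+\varphi_\lambda(h)$ because $\lambda$ is odd. If $j=k$, or $j=l$, or $x_{k-j}$ and $y_{j+1}$ are powers of different generators, then this expression for $gh$ is its normal form, and $\varphi_\lambda(gh)=\varphi_\lambda(g)+\varphi_\lambda(h)$. Otherwise $x_{k-j}=s^n$ and $y_{j+1}=s^m$ with $n+m\ne0$ by the maximality of $j$. Merging them into $s^{n+m}$ gives the normal form of $gh$, and $\varphi_\lambda(gh)-\varphi_\lambda(g)-\varphi_\lambda(h)=\lambda(n+m)-\lambda(n)-\lambda(m)$.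

(b) For $s\in S$ the sequence $\varphi_\lambda(s^n)=\lambda(n)$ is bounded, so $n\psi(s)$ is bounded and $\psi(s)=0$. Thus $\psi=0$ and $\varphi_\lambda$ is bounded. For $s\ne t$ in $S$, $n\neq0$ and $k\ge1$ we have $\varphi_\lambda((s^nt^n)^k)=2k\lambda(n)$, so $\lambda(n)=0$; and $\lambda(0)=0$ by oddness.
\end{proof}

We also need the centralizers $Z(y)=\{c: cy=yc\}$. Recall the Nielsen--Schreier theorem: every subgroup of a free group is free.

\begin{lemma}\label{lem:centralizer}
The centralizer of a nontrivial element $y$ of a free group is infinite cyclic. If $y=s$ is a basis element, then $Z(s)=\langle s\rangle$.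
\end{lemma}

\begin{proof}
An element $w\notin\langle s\rangle$ can be written $s^iw's^j$ with $w'\ne e$ neither beginning nor ending with a power of $s$. Then $sw=s^{i+1}w's^j$ and $ws=s^iw's^{j+1}$ have different normal forms, so $Z(s)=\langle s\rangle$. It follows that a free group of rank at least $2$ has trivial center, as $\langle s\rangle\cap\langle t\rangle=\{e\}$ for distinct basis elements $s,t$. Now $Z(y)$ is free and has the central element $y\neq e$, so its rank is $1$.
\end{proof}

\section{The ideal of codimension two in $\ell^1(F_2)$}\label{sec:F2}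

Let $G=F_2$ with basis $a,b$. Let $N$ be the kernel of the homomorphism $G\to\mathbb Z/2$ sending $a$ and $b$ to $1$, which is the subgroup of elements of even length, and let $Y=G\setminus N$ be the set of elements of odd length. By \eqref{eq:perp}, $I_N^\perp=\mathbb C1_N+\mathbb C1_Y$, so
\[
I_N^*\ \cong\ \ell^\infty(N)/\mathbb C1_N\ \oplus\ \ell^\infty(Y)/\mathbb C1_Y .
\]
The first summand has no first cohomology, by Lemma~\ref{lem:fixed} with the fixed point $e$. Everything must come from $Y$, which has no fixed point.

\subsection*{What has to be constructed}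
For a map $F$ from $G$ to the space $\mathbb C^Y$ of all functions on $Y$ put
\[
(\partial F)(g,h)=F(g)+g\cdot F(h)-F(gh),
\]
so that $F$ is a crossed homomorphism if and only if $\partial F=0$. A bounded crossed homomorphism into $\ell^\infty(Y)/\mathbb C1_Y$ is represented by a bounded map $f:G\to\ell^\infty(Y)$ such that each $(\partial f)(g,h)$ is a constant function. A quasimorphism $\varphi$ supplies bounded constants: the map $g\mapsto\varphi(g)1_Y$ has $\partial(\varphi1_Y)(g,h)=(\varphi(g)+\varphi(h)-\varphi(gh))1_Y$. But this map is unbounded. To repair it without changing $\partial$, we subtract an unbounded crossed homomorphism. We look for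
\begin{equation}\label{eq:goal}
T:G\to\mathbb C^Y,\qquad \partial T=0,\qquad \sup_{g\in G,\ y\in Y}|\varphi(g)-T(g)(y)|<\infty,
\end{equation}
and take $f=\varphi1_Y-T$.

There is a necessary condition. For $c,c'\in Z(y)$ the identity $\partial T=0$ evaluated at $y$ reads $T(cc')(y)=T(c)(y)+T(c')(y)$. So \eqref{eq:goal} forces $\varphi$ to be at bounded distance from a homomorphism on each centralizer $Z(y)$, $y\in Y$. On the other hand, $f$ will represent a non-principal crossed homomorphism when $\varphi$ is not at bounded distance from a homomorphism on $G$. The two demands would contradict each other if $Y$ contained $e$. For the odd words of $F_2$ they are compatible, by the three lemmas of Section~\ref{sec:qm}.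

Fix $\varphi=\varphi_\lambda$ with $\lambda(n)=\operatorname{sgn}(n)$: it counts syllables with positive exponent minus syllables with negative exponent, and its defect is at most $3$.

\begin{example}\label{ex:classes}
Consider the conjugacy class of $a$. Since $Z(a)=\langle a\rangle$, each $y$ in it is $waw^{-1}$ for a unique $w$ that does not end with a power of $a$. Put $u(y)=\varphi(w)$ and $T(g)(y)=u(y)-u(g^{-1}yg)$. Then $T(g)=u-g\cdot u$ is a crossed homomorphism, with $u$ unbounded. Evaluate at $y=a$, and write $g=a^mv$ with $v$ not beginning with a power of $a$. Then $g^{-1}ag=v^{-1}av$, so $T(g)(a)=0-\varphi(v^{-1})=\varphi(v)$ and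
\[
\varphi(g)-T(g)(a)=\operatorname{sgn}(m),
\]
which is bounded in $g$. Here $\varphi$ is bounded on the centralizer, and a function $u$ suffices.

For $y=a^2b\in Y$ no function $u$ suffices: for $g=y^n$ we have $u(y)-u(g^{-1}yg)=0$, while $\varphi(y^n)=2n$. The growth of $\varphi$ along the centralizer has to be built into $T$, through the homomorphism of Lemma~\ref{lem:cyclic}.
\end{example}

The device that covers both classes is to replace $\varphi$, for each class, by a nearby function $\Phi$ on $G$ that is exactly additive under right multiplication by the centralizer. Differences of values of $\Phi$ then descend to the class. For the class of $a$, the function $\Phi(wa^n)=\varphi(w)$ deletes a final power of $a$ before applying $\varphi$.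

\begin{proof}[Proof of Theorem~\ref{thm:F2}]
\emph{Construction of $T$.} The set $Y$ is a union of conjugacy classes. Fix one of them and a representative $y_0$. Since $y_0\neq e$, the group $Z(y_0)$ is infinite cyclic by Lemma~\ref{lem:centralizer}, and Lemma~\ref{lem:cyclic} gives a homomorphism $\tau:Z(y_0)\to\mathbb C$ with $|\varphi-\tau|\le3$ on $Z(y_0)$. Choose a set $W$ of representatives of the left cosets of $Z(y_0)$ in $G$, and define
\[
\Phi:G\to\mathbb C,\qquad\Phi(wc)=\varphi(w)+\tau(c)\qquad(w\in W,\ c\in Z(y_0)).
\]
Then $\Phi(kc)=\Phi(k)+\tau(c)$ for all $k\in G$ and $c\in Z(y_0)$; moreover $\Phi=\varphi$ on $W$, and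
\[
|\Phi(wc)-\varphi(wc)|\le|\varphi(w)+\varphi(c)-\varphi(wc)|+|\tau(c)-\varphi(c)|\le6 .
\]
For $y$ in the class and $g\in G$ put
\[
T(g)(y)=\Phi(k)-\Phi(g^{-1}k),\qquad\text{where }k\in G\text{ satisfies }y=ky_0k^{-1}.
\]
The element $k$ is unique up to replacing it by $kc$ with $c\in Z(y_0)$, which adds $\tau(c)$ to both terms; so $T(g)(y)$ is well defined. Doing this for every class defines $T:G\to\mathbb C^Y$.

\emph{$T$ is a crossed homomorphism.} If $y=ky_0k^{-1}$, then $g^{-1}yg=(g^{-1}k)y_0(g^{-1}k)^{-1}$, so
\[
T(g)(y)+T(h)(g^{-1}yg)=\Phi(k)-\Phi(g^{-1}k)+\Phi(g^{-1}k)-\Phi(h^{-1}g^{-1}k)=T(gh)(y).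
\]

\emph{$T$ is close to $\varphi$.} Take $k=w\in W$. Then $\Phi(w)=\varphi(w)$ and, since $\varphi(g)=-\varphi(g^{-1})$,
\[
|\varphi(g)-T(g)(y)|\le|\varphi(g^{-1}w)-\varphi(g^{-1})-\varphi(w)|+|\Phi(g^{-1}w)-\varphi(g^{-1}w)|\le9 .
\]
The bound does not depend on the class, because the constant in Lemma~\ref{lem:cyclic} does not depend on the cyclic subgroup.

\emph{The derivation.} Define $f(g)\in\ell^\infty(G)$ by $f(g)=\varphi(g)1_Y-T(g)$ on $Y$ and $f(g)=0$ on $N$. Then $\|f(g)\|_\infty\le9$ and
\[
f(g)+g\cdot f(h)-f(gh)=\big(\varphi(g)+\varphi(h)-\varphi(gh)\big)1_Y\in I_N^\perp .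
\]
Hence $d(g)=f(g)+I_N^\perp$ is a bounded crossed homomorphism into $\ell^\infty(G)/I_N^\perp=I_N^*$. Let $D:\ell^1(G)\to I_N^*$ be the derivation attached to it by Lemma~\ref{lem:dict}.

\emph{$D$ is not inner.} Otherwise there is $\xi\in\ell^\infty(G)$ with $f(g)-(g\cdot\xi-\xi)\in I_N^\perp$ for all $g$. On $Y$ this says that $f(g)=g\cdot\xi-\xi+\beta(g)1_Y$ for a constant $\beta(g)$, and evaluating at any point of $Y$ gives $|\beta(g)|\le9+2\|\xi\|_\infty$. Rearranging, on $Y$ we have
\[
(\varphi(g)-\beta(g))1_Y=T(g)+(g\cdot\xi-\xi).
\]
The right side is a crossed homomorphism into $\mathbb C^Y$, and $G$ acts trivially on constants, so $\psi=\varphi-\beta$ is a homomorphism $G\to\mathbb C$. Since $\varphi-\psi=\beta$ is bounded and $\lambda\ne0$, this contradicts Lemma~\ref{lem:rolli}(b).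
\end{proof}

\section{Bounded cohomology and the lifting obstruction}\label{sec:cohomology}

In the proof above, $f$ is a bounded lift of $d$ to $\ell^\infty(G)$, and $\partial f$ measures the failure of the lift to be a crossed homomorphism. The group in which this obstruction lives is second bounded cohomology with coefficients in $I_N^\perp$.

Let $V$ be a $G$-module. Let $C^n_b(G,V)$ be the space of bounded maps $\theta:G^{n+1}\to V$ with $\theta(gg_0,\dots,gg_n)=g\cdot\theta(g_0,\dots,g_n)$, and put
\[
(\partial\theta)(g_0,\dots,g_{n+1})=\sum_{i=0}^{n+1}(-1)^i\,\theta(g_0,\dots,\widehat{g_i},\dots,g_{n+1}),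
\]
where the hat marks an omitted entry. Then $\partial\partial=0$, and $H^n_b(G,V)$ is the space of cocycles ($\partial\theta=0$) in $C^n_b(G,V)$ modulo the coboundaries $\partial C^{n-1}_b(G,V)$. The module $\mathbb C$ carries the trivial action. By equivariance, $\theta$ is determined by the bounded function $\theta(e,\cdot,\dots,\cdot)$ on $G^n$, and every bounded function $G^n\to V$ arises in this way, through $\theta(g_0,\dots,g_n)=g_0\cdot\theta(e,g_0^{-1}g_1,\dots,g_0^{-1}g_n)$. In degree $1$, with $F(g)=\theta(e,g)$,
\begin{equation}\label{eq:inhom}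
(\partial\theta)(e,g,gh)=g\cdot F(h)-F(gh)+F(g),
\end{equation}
and in degree $0$, with $\xi=\theta(e)$, we have $(\partial\theta)(e,g)=g\cdot\xi-\xi$. So $H^1_b(G,V)$ agrees with the space defined in Section~\ref{sec:crossed}, and \eqref{eq:inhom} is the operator $\partial$ of Section~\ref{sec:F2}.

Three formal properties hold already for cochains and commute with $\partial$. A bounded equivariant linear map $V\to V'$ induces $H^n_b(G,V)\to H^n_b(G,V')$ by composition. The cohomology of $V\oplus V'$ is the direct sum of the cohomologies. A homomorphism $p:G\to\Gamma$ makes a $\Gamma$-module $V$ a $G$-module and induces $p^*:H^n_b(\Gamma,V)\to H^n_b(G,V)$ by $(p^*\theta)(g_0,\dots,g_n)=\theta(p(g_0),\dots,p(g_n))$.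

\begin{proposition}\label{prop:kernel}
Let $N$ be a normal subgroup of $G$ and $Q=G/N$, with identity element $N$. Then
\[
H^1(\ell^1(G),I_N^*)\ \cong\ \ker\Big(H^2_b\big(G,\ell^\infty(Q\setminus\{N\})\big)\to H^2_b\big(G,\ell^\infty(G\setminus N)\big)\Big),
\]
where the map is induced by composing functions on $Q\setminus\{N\}$ with the quotient map.
\end{proposition}

\begin{proof}
By \eqref{eq:perp} there is an exact sequence of $G$-modules $0\to\ell^\infty(Q)\to\ell^\infty(G)\to I_N^*\to0$ whose first map is isometric. It induces sequences
\[
0\to C^n_b(G,\ell^\infty(Q))\to C^n_b(G,\ell^\infty(G))\to C^n_b(G,I_N^*)\to0,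
\]
which are exact on the left and in the middle because exactness holds value by value. For surjectivity, given $\theta$, lift each value $\theta(e,g_1,\dots,g_n)\in I_N^*$ to a functional of the same norm on $\ell^1(G)$ by the Hahn--Banach theorem, and extend by equivariance. A short exact sequence of cochain complexes gives a long exact sequence in cohomology, of which we use
\[
H^1_b(G,\ell^\infty(G))\to H^1_b(G,I_N^*)\to H^2_b(G,\ell^\infty(Q))\xrightarrow{\ j\ }H^2_b(G,\ell^\infty(G)).
\]
The middle map lifts a cocycle to a bounded cochain with values in $\ell^\infty(G)$ and applies $\partial$. The first term is $0$ by Lemma~\ref{lem:sup}, so $H^1(\ell^1(G),I_N^*)\cong\ker j$ by Lemma~\ref{lem:dict}.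

The invariant partitions $Q=\{N\}\sqcup(Q\setminus\{N\})$ and $G=N\sqcup(G\setminus N)$ show that $j$ is the direct sum of the map in the statement and the map induced by $\mathbb C\to\ell^\infty(N)$, $z\mapsto z1_N$. The latter has an equivariant left inverse, evaluation at the fixed point $e$. So it is injective on $H^2_b$ and contributes nothing to $\ker j$.
\end{proof}

To exhibit elements of this kernel we need nonzero classes and a reason for them to vanish in $\ell^\infty(G\setminus N)$. The first are supplied by quasimorphisms.

\begin{lemma}\label{lem:H2free}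
If $C$ is a nonabelian free group, then $\dim H^2_b(C,\mathbb C)\ge2^{\aleph_0}$.
\end{lemma}

\begin{proof}
Fix a basis of $C$; it has at least two elements. For a bounded odd $\lambda:\mathbb Z\to\mathbb C$ put
\[
\theta_\lambda(g_0,g_1,g_2)=\varphi_\lambda(g_1^{-1}g_2)-\varphi_\lambda(g_0^{-1}g_2)+\varphi_\lambda(g_0^{-1}g_1).
\]
This function is invariant, and it is bounded by Lemma~\ref{lem:rolli}(a), since $g_0^{-1}g_2=(g_0^{-1}g_1)(g_1^{-1}g_2)$. It is a cocycle, being $\partial$ of the invariant function $(g_0,g_1)\mapsto\varphi_\lambda(g_0^{-1}g_1)$; the identity $\partial\partial=0$ does not use boundedness. If $\theta_\lambda$ is $\partial$ of a bounded cochain $(g_0,g_1)\mapsto\beta(g_0^{-1}g_1)$, then $\varphi_\lambda-\beta$ is a homomorphism by \eqref{eq:inhom}, and $\lambda=0$ by Lemma~\ref{lem:rolli}(b). So $\lambda\mapsto[\theta_\lambda]$ is linear and injective. The odd functions with $\lambda(n)=t^n$ for $n\ge1$, where $0<t<1$, are linearly independent by the Vandermonde determinant, and there are $2^{\aleph_0}$ of them.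
\end{proof}

The vanishing is the cohomological form of the construction of $T$. Cyclic centralizers are replaced by amenable stabilizers, and the limit in Lemma~\ref{lem:cyclic} by an invariant mean.

\begin{lemma}\label{lem:amenstab}
If $Y$ is a $G$-set all of whose stabilizers are amenable, then $H^2_b(G,\ell^\infty(Y))=0$.
\end{lemma}

\begin{proof}
We cannot average over $G$, but the value of a cochain at a point $y$ may be averaged with a mean that depends on $y$, provided the dependence is equivariant. For each orbit choose a point $y_0$, with stabilizer $S$, and a left-invariant mean $m$ on $S$. For $F\in\ell^\infty(G)$ and $y=gy_0$ put $m_y(F)=m(s\mapsto F(gs))$, where $s$ ranges over $S$. Replacing $g$ by $gs_0$ with $s_0\in S$ does not change the value, by invariance of $m$. So $m_y$ is a well-defined mean on $G$, and the definition gives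
\begin{equation}\label{eq:means}
m_{gy}(F)=m_y(k\mapsto F(gk))\qquad(g\in G,\ y\in Y).
\end{equation}
Let $\theta\in C^2_b(G,\ell^\infty(Y))$ be a cocycle and put $B(g_0,g_1)(y)=m_y\big(k\mapsto\theta(k,g_0,g_1)(y)\big)$. Then $B$ is bounded by the bound of $\theta$, and by \eqref{eq:means} and the equivariance of $\theta$,
\[
B(gg_0,gg_1)(gy)=m_y\big(k\mapsto\theta(gk,gg_0,gg_1)(gy)\big)=B(g_0,g_1)(y).
\]
So $B\in C^1_b(G,\ell^\infty(Y))$. The identity $(\partial\theta)(k,g_0,g_1,g_2)=0$ reads
\[
\theta(g_0,g_1,g_2)=\theta(k,g_1,g_2)-\theta(k,g_0,g_2)+\theta(k,g_0,g_1).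
\]
Evaluating at $y$ and applying $m_y$ in the variable $k$ gives $\theta=\partial B$.
\end{proof}

\begin{remark}
In the setting of Theorem~\ref{thm:F2}, the set $Q\setminus\{N\}$ is a point and the stabilizers of $Y=G\setminus N$ are cyclic. Proposition~\ref{prop:kernel} and Lemma~\ref{lem:amenstab} then give $H^1(\ell^1(F_2),I_N^*)\cong H^2_b(F_2,\mathbb C)$.
\end{remark}

\section{A lower bound from the stabilizer of a coset}\label{sec:bound}

Two new difficulties appear in Theorem~\ref{thm:bound}. First, when $N$ has index greater than $2$, the group may permute the nontrivial cosets, and the coefficients $\ell^\infty(Q\setminus\{N\})$ are no longer trivial. Evaluation at a coset is equivariant only for the stabilizer $C$ of that coset, so the natural input is a class on $C$, which has to be carried up to the whole group.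

\begin{lemma}\label{lem:induce}
Let $C$ be a subgroup of $\Gamma$, and let $\Gamma$ act on $\Gamma/C$ by left translation. The formula $\rho(\Theta)(c_0,c_1,c_2)=\Theta(c_0,c_1,c_2)(C)$ defines a surjection $\rho:H^2_b(\Gamma,\ell^\infty(\Gamma/C))\to H^2_b(C,\mathbb C)$.
\end{lemma}

\begin{proof}
In each degree, restricting a cochain to $C$ and evaluating at the coset $C$ gives a $C$-invariant bounded function, since $C$ fixes this coset, and the operation commutes with $\partial$. So $\rho$ is well defined. Choose representatives of the right cosets $Ck$, with $e$ representing $C$, and define $r:\Gamma\to C$ by $r(cw)=c$ for $c\in C$ and $w$ a representative. Then $r(ck)=c\,r(k)$ and $r|_C=\mathrm{id}$. For a cocycle $\theta\in C^2_b(C,\mathbb C)$ put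
\[
\Theta(k_0,k_1,k_2)(kC)=\theta\big(r(k^{-1}k_0),r(k^{-1}k_1),r(k^{-1}k_2)\big).
\]
Replacing $k$ by $kc$ multiplies the three arguments on the left by $c^{-1}$, so $\Theta$ is well defined. It is bounded, and it is equivariant because the right side is unchanged when $k,k_0,k_1,k_2$ are all multiplied on the left by the same element. The value of $(\partial\Theta)(k_0,\dots,k_3)$ at $kC$ is $(\partial\theta)(r(k^{-1}k_0),\dots,r(k^{-1}k_3))=0$. Taking $k=e$ gives $\rho(\Theta)=\theta$.
\end{proof}

Second, the centralizers are assumed amenable in the quotient $\Gamma$, not in $G$. If $p:F_2\times F_2\to F_2$ is the first projection, every $(x,e)$ is centralized by the non-amenable group $\{e\}\times F_2$. So the vanishing must be obtained over $\Gamma$ and pulled back, and we need to know that the class itself survives the pullback.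

\begin{lemma}\label{lem:inflate}
If $q:\tilde C\to C$ is a surjective homomorphism, then $q^*:H^2_b(C,\mathbb C)\to H^2_b(\tilde C,\mathbb C)$ is injective.
\end{lemma}

\begin{proof}
Let $\theta\in C^2_b(C,\mathbb C)$ be a cocycle such that $q^*\theta$ is $\partial$ of $(g_0,g_1)\mapsto\beta(g_0^{-1}g_1)$, with $\beta:\tilde C\to\mathbb C$ bounded. We show that $\beta$ is constant on cosets of $\ker q$. Put $\kappa=\theta(e,e,e)$. The identity $(\partial\theta)(e,c,c,c)=0$ reads $\theta(c,c,c)-\theta(e,c,c)=0$, so $\theta(e,c,c)=\kappa$ for all $c\in C$. For $g\in\tilde C$ and $n\in\ker q$, formula \eqref{eq:inhom} gives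
\[
\beta(n)-\beta(gn)+\beta(g)=\theta(e,q(g),q(gn))=\kappa .
\]
Thus $\beta_0=\beta-\kappa$ satisfies $\beta_0(gn)=\beta_0(g)+\beta_0(n)$. For $g\in\ker q$ this says that $\beta_0|_{\ker q}$ is a bounded homomorphism to $\mathbb C$, hence zero. Therefore $\beta(gn)=\beta(g)$, and $\beta=\bar\beta\circ q$ for a bounded function $\bar\beta$ on $C$. Since $q$ is onto, $\theta$ is $\partial$ of $(c_0,c_1)\mapsto\bar\beta(c_0^{-1}c_1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
Since $p$ is onto, it identifies $Q=G/N$ with $\Gamma/M$, and $G$ acts on $Q$ through $p$. Let $O\subset Q$ be the conjugacy class of $xM$. It does not contain the identity, since $x\notin M$. The stabilizer of $xM$ in $\Gamma$ is $C$, so $C$ is a subgroup and $O\cong\Gamma/C$ as $\Gamma$-sets, with $xM$ corresponding to the coset $C$. Let $Y\subset\Gamma$ and $\tilde Y=p^{-1}(Y)\subset G$ be the preimages of $O$, and let $\iota:H^2_b(G,\ell^\infty(O))\to H^2_b(G,\ell^\infty(\tilde Y))$ be induced by the map $\tilde Y\to O$.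

\emph{Step 1: $\dim H^1(\ell^1(G),I_N^*)\ge\dim\ker\iota$.} The set $Q\setminus\{N\}$ is the disjoint union of the invariant sets $O$ and its complement, and $G\setminus N$ is the disjoint union of their preimages. So the map in Proposition~\ref{prop:kernel} is the direct sum of $\iota$ and another map, and its kernel contains $\ker\iota$.

\emph{Step 2: $\ker\iota$ contains $U=p^*H^2_b(\Gamma,\ell^\infty(O))$.} If $y\in Y$, then $yM=kxk^{-1}M$ for some $k\in\Gamma$, so $k^{-1}yk\in xM$, and the centralizer of $y$ is conjugate to the centralizer of an element of $xM$. Hence all stabilizers of the $\Gamma$-set $Y$ are amenable, and $H^2_b(\Gamma,\ell^\infty(Y))=0$ by Lemma~\ref{lem:amenstab}. Given a cocycle $\Theta\in C^2_b(\Gamma,\ell^\infty(O))$, there is therefore $B\in C^1_b(\Gamma,\ell^\infty(Y))$ with $(\partial B)(k_0,k_1,k_2)(y)=\Theta(k_0,k_1,k_2)(yM)$ for $y\in Y$. The formula $\tilde B(g_0,g_1)(\tilde y)=B(p(g_0),p(g_1))(p(\tilde y))$ defines an element of $C^1_b(G,\ell^\infty(\tilde Y))$, and $\partial\tilde B$ is the image of $p^*\Theta$. So $\iota(p^*[\Theta])=0$.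

\emph{Step 3: $\dim U\ge\dim H^2_b(C,\mathbb C)$.} Let $\tilde C=p^{-1}(C)$, the stabilizer of $xM$ in $G$, and let $q=p|_{\tilde C}:\tilde C\to C$, which is onto. Restriction to $\tilde C$ and evaluation at $xM$ define a linear map $\tilde\rho:H^2_b(G,\ell^\infty(O))\to H^2_b(\tilde C,\mathbb C)$. Both $\tilde\rho\,p^*$ and $q^*\rho$ send $\Theta$ to the cocycle $(c_0,c_1,c_2)\mapsto\Theta(p(c_0),p(c_1),p(c_2))(xM)$ on $\tilde C$. By Lemma~\ref{lem:induce}, $\tilde\rho(U)=q^*H^2_b(C,\mathbb C)$, and by Lemma~\ref{lem:inflate} this space is isomorphic to $H^2_b(C,\mathbb C)$.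
\end{proof}

\begin{example}\label{ex:central}
The hypothesis on centralizers cannot be dropped. Let $G=\Gamma=F_2\times\mathbb Z/2$, $p=\mathrm{id}$, $N=M=F_2\times\{0\}$ and $x=(e,1)$. Then $C=\Gamma$, and $H^2_b(C,\mathbb C)\ne0$ by Lemmas~\ref{lem:H2free} and~\ref{lem:inflate}. But $I_N^*\cong\ell^\infty(N)/\mathbb C1_N\oplus\ell^\infty(xN)/\mathbb C1_{xN}$, and both $N$ and $xN$ contain a central element of $G$. So $H^1(\ell^1(G),I_N^*)=0$ by Lemma~\ref{lem:fixed}.
\end{example}

\section{Free groups and hyperbolic groups}\label{sec:apps}

In both applications the group $C$ of Theorem~\ref{thm:bound} is shown to be large through the inclusion $M\subseteq C$, which holds because $kxk^{-1}=x\,(x^{-1}kx)\,k^{-1}\in xM$ for $k\in M$.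

\begin{lemma}\label{lem:freehyp}
Let $\Gamma$ be a nonabelian free group, $M$ a normal subgroup with $\{e\}\neq M\ne\Gamma$, and $x\in\Gamma\setminus M$. Then every element of $xM$ has an amenable centralizer, and $C=\{k\in\Gamma:kxk^{-1}\in xM\}$ satisfies $\dim H^2_b(C,\mathbb C)\ge2^{\aleph_0}$.
\end{lemma}

\begin{proof}
Elements of $xM$ are nontrivial, so their centralizers are cyclic by Lemma~\ref{lem:centralizer}. Suppose that $M$ is abelian. Being free and nontrivial, it is infinite cyclic, say $M=\langle m\rangle$. For $g\in\Gamma$ the element $gmg^{-1}$ generates $M$, so it is $m^{\pm1}$, and $g^2\in Z(m)$. For distinct basis elements $s,t$ the squares $s^2,t^2$ then lie in the cyclic group $Z(m)$, although $s^2t^2\neq t^2s^2$. So $M$ is nonabelian. The subgroup $C\supseteq M$ is then a nonabelian free group, and Lemma~\ref{lem:H2free} applies.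
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:free}]
If $N=\{e\}$, then $I_N=0$. If $N=F$, then $I_N$ has codimension $1$ and Theorem~\ref{thm:codim} applies. In all other cases, Lemma~\ref{lem:freehyp} and Theorem~\ref{thm:bound} with $G=\Gamma=F$, $M=N$ and $p=\mathrm{id}$ give $\dim H^1(\ell^1(F),I_N^*)\ge2^{\aleph_0}$. If $F$ is countable, then $\ell^\infty(F)$ and its quotient $I_N^*$ have at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ elements, so there are at most $2^{\aleph_0}$ maps $F\to I_N^*$. By Lemma~\ref{lem:dict} the space $H^1(\ell^1(F),I_N^*)$ has at most $2^{\aleph_0}$ elements, which bounds its dimension.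
\end{proof}

A finitely generated group is \emph{word-hyperbolic} if for some $\varepsilon\ge0$ each side of every geodesic triangle in its Cayley graph lies in the $\varepsilon$-neighborhood of the union of the other two sides. A group is \emph{virtually cyclic} if it has a cyclic subgroup, possibly trivial, of finite index. Such groups are amenable, and their subgroups are virtually cyclic. A word-hyperbolic group is \emph{non-elementary} if it is not virtually cyclic. Let $\Gamma$ be word-hyperbolic. We use two standard facts, for which see Bridson--Haefliger or Ghys--de la Harpe: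
\begin{enumerate}
\item[(H1)] the quotient of $\Gamma$ by a finite normal subgroup is word-hyperbolic;
\item[(H2)] the centralizer of an element of infinite order in $\Gamma$ is virtually cyclic; in particular $\Gamma$ has no subgroup isomorphic to $\mathbb Z^2$.
\end{enumerate}
We also use two published theorems:
\begin{enumerate}
\item[(H3)] if $\Gamma$ is non-elementary, it is SQ-universal, that is, every countable group embeds in a quotient of $\Gamma$ \cite{Ol,De};
\item[(H4)] if $C\le\Gamma$ is not virtually cyclic, then $H^2_b(C,\mathbb R)$, defined with real-valued cochains, is infinite-dimensional \cite{Fu,BF}.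
\end{enumerate}
In contrast with the free case, $\Gamma$ may have torsion, and (H2) says nothing about centralizers of torsion elements. We therefore need a coset $xM$ consisting of elements of infinite order, with $M$ still large enough for (H4). A quotient containing $\mathbb Z^2$ provides both.

\begin{proof}[Proof of Corollary~\ref{cor:hyp}]
Let $p:G\to\Gamma$ be onto. In each case we find $M$ and $x$ as in Theorem~\ref{thm:bound} with $H^2_b(C,\mathbb C)\neq0$; then $H^1(\ell^1(G),I_N^*)\ne0$ for $N=p^{-1}(M)$.

\emph{$\Gamma$ nonabelian free.} Take for $M$ the subgroup of elements of even length and any $x\notin M$, and apply Lemma~\ref{lem:freehyp}.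

\emph{$\Gamma$ non-elementary word-hyperbolic.} By (H3) there is a normal subgroup $M$ such that $\Gamma/M$ contains $\mathbb Z^2$. It is infinite, since otherwise $\Gamma/M$ would be word-hyperbolic by (H1), against (H2).

The group $M$ is not virtually cyclic. Suppose that $\langle m\rangle$ has finite index in $M$; then $m$ has infinite order. The intersection $L$ of the finitely many conjugates of $\langle m\rangle$ in $M$ is normal in $M$ of finite index, say $n$, so $y^n\in L$ for all $y\in M$. The subgroup $M_0$ generated by the elements $y^n$, $y\in M$, is normal in $\Gamma$, is contained in $\langle m\rangle$ and contains $m^n\ne e$. So $M_0=\langle m_0\rangle$ is infinite cyclic, and $gm_0g^{-1}=m_0^{\pm1}$ for all $g\in\Gamma$. The centralizer of $m_0$ thus has index at most $2$ in $\Gamma$, and (H2) makes $\Gamma$ virtually cyclic, a contradiction.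

Choose $x$ such that $xM$ has infinite order in $\Gamma/M$. Then $x\notin M$, and every element of $xM$ has infinite order, so its centralizer is virtually cyclic by (H2), hence amenable. The group $C$ contains $M$, so it is not virtually cyclic, and $H^2_b(C,\mathbb R)\neq0$ by (H4). Splitting cochains into real and imaginary parts gives $H^2_b(C,\mathbb C)\cong H^2_b(C,\mathbb R)\oplus H^2_b(C,\mathbb R)$ as real vector spaces, so $H^2_b(C,\mathbb C)\ne0$.

\emph{The equivalence.} If $G$ is amenable, then $\ell^1(G)$ is ideally amenable by Remark~\ref{rem:amenable}. A non-amenable free group is nonabelian, and a non-amenable word-hyperbolic group is non-elementary; in both cases the first part applies with $\Gamma=G$.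
\end{proof}

\begin{thebibliography}{9}

\bibitem{BF} Bestvina and Fujiwara, Geom. Topol. 6 (2002).

\bibitem{De} Delzant, Duke Math. J. 83 (1996).

\bibitem{Fu} Fujiwara, Proc. London Math. Soc. 76 (1998).

\bibitem{GY} M. E. Gorgi and T. Yazdanpanah, \emph{Derivation into duals of ideals of Banach algebras}, arXiv:math/0503093 (2005).

\bibitem{Ol} Ol'shanskii, \emph{SQ-universality of hyperbolic groups}, Mat. Sb. 186 (1995).

\end{thebibliography}
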